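# A six-element poset $P$ for which the sublattices of powers of $\mathbf{Co}(P)$ do not form a variety

## Erasing a point from the chain $1<2<3<4$

Take the chain $C=\{1<2<3<4\}$ and consider its subsets $X$ with the property that whenever $x,y\in X$, everything between $x$ and $y$ is in $X$. These are the empty set and the ten nonempty intervals. Ordered by inclusion they form a lattice with eleven elements, which we call $\mathbf{Co}(C)$. The meet is intersection, and the join is the smallest interval containing both sets; for instance $\{1\}\vee\{4\}=C$. The lattice is not distributive: $\{2\}\wedge(\{1\}\vee\{4\})=\{2\}$, while $(\{2\}\wedge\{1\})\vee(\{2\}\wedge\{4\})=\varnothing$.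

Now try to erase the point $2$, that is, to map $X\mapsto X\setminus\{2\}$ into $\mathbf{Co}(\{1,3,4\})$. On all of $\mathbf{Co}(C)$ this does not preserve joins: $\{2\}\vee\{4\}=\{2,3,4\}$ goes to $\{3,4\}$, but the images of $\{2\}$ and $\{4\}$ are $\varnothing$ and $\{4\}$, with join $\{4\}$. The trouble is that $2$ helps to produce $3$ and then disappears. So we keep only the sets in which $2$ never occurs without $3$:
$$L=\{\varnothing,\ \{1\},\ \{3\},\ \{4\},\ \{2,3\},\ \{3,4\},\ \{1,2,3\},\ \{2,3,4\},\ \{1,2,3,4\}\}.$$
This is a sublattice. Intersections are clear. If $2$ is in $X\vee Y$ but in neither set, then $1$ is in one of the sets and $3$ or $4$ is in the other, so $3\in X\vee Y$ as well; and if $2\in X\cup Y$, then $3\in X\cup Y$.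

On $L$, erasing $2$ is a homomorphism. Meets are clear. For joins, suppose $z\in\{1,3,4\}$ is in $X\vee Y$ but in neither $X$ nor $Y$. Then $z=3$, because $1$ and $4$ are never strictly between two points. So one of the sets, say $X$, contains a point below $3$, and $Y$ contains $4$. If the point of $X$ is $2$, then $3\in X$ because $X\in L$, a contradiction. So it is $1$, and $3$ already lies in the join of the images. The image of $L$ consists of $\varnothing,\{1\},\{3\},\{4\},\{1,3\},\{3,4\},\{1,3,4\}$, which is all of $\mathbf{Co}(\{1,3,4\})$.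

Thus $\mathbf{Co}(\{1,3,4\})$ is a homomorphic image of a sublattice of $\mathbf{Co}(C)$. Is it also, up to isomorphism, a sublattice of $\mathbf{Co}(C)$? Here yes: send $X$ to the smallest interval of $C$ containing it. The images are $\varnothing,\{1\},\{3\},\{4\},\{1,2,3\},\{3,4\},\{1,2,3,4\}$, and one checks on this list that intersections and joins agree with those in $\mathbf{Co}(\{1,3,4\})$; for example $\{1,2,3\}\cap\{3,4\}=\{3\}$ and $\{1\}\vee\{3\}=\{1,2,3\}$. We erased a point, and we could put it back.

Can we always? Replace $C$ by a finite poset $P$, and consider all lattices that embed in some power $\mathbf{Co}(P)^I$. This class is closed under sublattices and under products. If it is also closed under homomorphic images, it is a variety. The question, taken from Marina V. Semenova and Friedrich Wehrung, "Sublattices of lattices of order-convex sets, III. The case of totally ordered sets", arXiv:math/0501339 (2005), is this: *for every finite poset $P$, is the class of all lattices that embed into some power of $\mathbf{Co}(P)$ a variety of lattices?* We shall see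 that the answer is no, that six points are needed for a counterexample, and exactly which six-point posets are counterexamples.

## Order-convex sets and their joins

All posets are finite, and subsets carry the induced order.

**Definition.** A subset $X$ of a poset $P$ is *order-convex* (we say *convex*) if $x\le z\le y$ with $x,y\in X$ implies $z\in X$. $\mathbf{Co}(P)$ is the lattice of all convex subsets of $P$, ordered by inclusion. The smallest convex set containing $X$ is its convex hull $\operatorname{conv}_P(X)=\{z: u\le z\le v \text{ for some } u,v\in X\}$.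

The meet in $\mathbf{Co}(P)$ is intersection and the join is $X\vee Y=\operatorname{conv}_P(X\cup Y)$. The definition does not change when the order is reversed, so $\mathbf{Co}(P)=\mathbf{Co}(P^{\rm op})$. Write $x\parallel y$ if $x,y$ are incomparable.

**Definition.** An element of $P$ is *interior* if it is neither minimal nor maximal, and *extremal* otherwise. The *length* of $P$ is the largest size of a chain in $P$, minus one.

In $C$ above the interior elements are $2$ and $3$, and the length is $3$.

**Join formula.** For $X,Y\in\mathbf{Co}(P)$,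
$$X\vee Y=X\cup Y\cup\{z:\ x<z<y\ \text{ or }\ y<z<x\ \text{ for some }x\in X,\ y\in Y\}.\tag{1}$$
Indeed, $z\in\operatorname{conv}_P(X\cup Y)$ means $u\le z\le v$ with $u,v\in X\cup Y$. If $u,v$ both lie in $X$, or both in $Y$, then so does $z$. Otherwise one is in $X$ and the other in $Y$, and either $z\in\{u,v\}$ or $z$ is strictly between them. In particular, *an extremal element of $P$ that lies in $X\vee Y$ lies in $X\cup Y$*.

The simplest posets are those of length at most $1$. Nothing is strictly between two points, so every subset is convex and $\mathbf{Co}(P)$ is the power set of $P$, a power of the two-element lattice. If $P\neq\varnothing$, the lattices embeddable in powers of $\mathbf{Co}(P)$ are therefore those embeddable in powers of the two-element lattice. By a textbook theorem these are exactly the distributive lattices, a variety. If $P=\varnothing$, we get the one-element lattices, again a variety. So the question starts at length $2$.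

## Reduction to subdirectly irreducible lattices

For a class $\mathcal K$ of lattices, $\mathbf{SP}(\mathcal K)$ is the class of lattices embeddable into products of members of $\mathcal K$, and $\mathbf{HS}(\mathcal K)$ is the class of homomorphic images of sublattices of members of $\mathcal K$. We drop braces when $\mathcal K$ has one member. A lattice is *subdirectly irreducible* (s.i.) if it has more than one element and has a least nonzero congruence, its *monolith*. We use three textbook facts.

* (Jónsson 1967, *Algebras whose congruence lattices are distributive*.) If $\mathcal K$ is a finite set of finite lattices, every s.i. member of the variety generated by $\mathcal K$ lies in $\mathbf{HS}(\mathcal K)$.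
* (Birkhoff.) Every lattice in a variety is a subdirect product of s.i. members of that variety.
* If an s.i. lattice $M$ embeds in a product $\prod_i K_i$, it embeds in some $K_i$. Otherwise every coordinate map $M\to K_i$ has a nonzero kernel, which contains the monolith. But the intersection of these kernels is the identity relation, because the map into the product is injective.

**Criterion.** For a finite set $\mathcal K$ of finite lattices,
$$\mathbf{SP}(\mathcal K)\text{ is a variety}\iff\text{every s.i. member of }\mathbf{HS}(\mathcal K)\text{ embeds in some member of }\mathcal K.\tag{2}$$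
If $\mathbf{SP}(\mathcal K)$ is a variety, it contains $\mathbf{HS}(\mathcal K)$, so an s.i. member of $\mathbf{HS}(\mathcal K)$ embeds in a product of members of $\mathcal K$, hence in one of them. Conversely, assume the right side and let $M$ be in the variety $\mathcal V$ generated by $\mathcal K$. By Birkhoff, $M$ embeds in a product of s.i. members of $\mathcal V$. By Jónsson these are in $\mathbf{HS}(\mathcal K)$, so each embeds in a member of $\mathcal K$. Hence $M\in\mathbf{SP}(\mathcal K)$, and $\mathbf{SP}(\mathcal K)=\mathcal V$.

To state the results, let $P_0=\{a_1,a_2,a_3,q,b,c\}$ with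
$$a_1,a_2<q<b<c,\qquad a_3<b,$$
and no comparabilities other than those implied. So $a_1,a_2,a_3$ are pairwise incomparable and $a_3\parallel q$. Let $Q_0=P_0\setminus\{q\}$, that is, $a_1,a_2,a_3<b<c$.

**Theorem A.** $\mathbf{SP}(\mathbf{Co}(P_0))$ is not a variety: $\mathbf{Co}(Q_0)$ is a homomorphic image of a sublattice of $\mathbf{Co}(P_0)$ but embeds in no power of $\mathbf{Co}(P_0)$.

**Theorem B.**

1. For $|P|\le6$: $\mathbf{SP}(\mathbf{Co}(P))$ is a variety if and only if $P\not\cong P_0$ and $P\not\cong P_0^{\rm op}$. In particular it is a variety whenever $|P|\le5$.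
2. If $P$ has length $\le2$, then $\mathbf{SP}(\mathbf{Co}(P))$ is a variety.
3. For each $n\ge6$ there is an $n$-element $P$, and for each $\ell\ge3$ there is a $P$ of length $\ell$, such that $\mathbf{SP}(\mathbf{Co}(P))$ is not a variety.
4. For every finite $P$, $\mathbf{SP}\{\mathbf{Co}(Q):Q\subseteq P\}$ is a variety. More generally, so is $\mathbf{SP}\{\mathbf{Co}(Q):Q\in\mathcal P\}$ for every finite set $\mathcal P$ of finite posets closed, up to isomorphism, under subposets.

So the answer to the question is no. By parts 1–3, the bounds "at most five points" and "length at most $2$" for a guaranteed positive answer are both best possible, and $P_0$ and $P_0^{\rm op}$ are the only counterexamples with at most six points.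

## Putting an erased point back, and why $P_0$ resists

The opening example suggests a plan for a positive answer. Suppose that erasing a point $q$ from $P$ leaves $Q$, and that we want $\mathbf{Co}(Q)$ inside $\mathbf{Co}(P)$. Send $X$ to $X$ or to $X\cup\{q\}$, with a rule that says when $q$ is put back. On the four-chain the rule was "take the convex hull".

Add a second point below. Let $P=\{a_1,a_2<q<b<c\}$ with $a_1\parallel a_2$, and erase $q$. The hull rule fails: $\operatorname{conv}_P\{a_1,b\}\cap\operatorname{conv}_P\{a_2,b\}=\{q,b\}$, while the hull of $\{a_1,b\}\cap\{a_2,b\}=\{b\}$ is $\{b\}$. Another rule works: glue $q$ to $b$, so that $\varphi(X)=X\cup\{q\}$ if $b\in X$ and $\varphi(X)=X$ otherwise. To see that $\varphi(X)$ is convex, let $x<z<y$ with $x,y\in\varphi(X)$, one of the three being $q$. If $z=q$, then $x\in\{a_1,a_2\}$ and $y\in\{b,c\}$ are in $X$, so $b\in X$ and $q\in\varphi(X)$. If $x=q$, then $z=b$, and $b\in X$ because $q\in\varphi(X)$. The case $y=q$ does not occur, since $a_1,a_2$ are minimal and incomparable. Meets are clearly preserved. As for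 joins, only $q$ needs attention: if $b\in X\vee Y$ is in neither set, then some $a_i$ is in one set and $c$ in the other, and $q$ lies between these same two points.

The last sentence is where the rule is fragile. It needs every point below $b$ to be below $q$. Now add $a_3<b$ with $a_3\parallel q$; this gives $P_0$. With $q$ glued to $b$, $\varphi(\{a_3\}\vee\{c\})=\{a_3,q,b,c\}$, but the join of $\{a_3\}$ and $\{c\}$ in $\mathbf{Co}(P_0)$ is $\{a_3,b,c\}$.

In fact no rule can work for $P_0$ and $Q_0$. Suppose $\varphi:\mathbf{Co}(Q_0)\to\mathbf{Co}(P_0)$ is a homomorphism with $X\subseteq\varphi(X)\subseteq X\cup\{q\}$ for all $X$. Convexity forces $q\in\varphi(\{a_1,b\})$ and $q\in\varphi(\{a_2,b\})$, so $q\in\varphi(\{b\})$. Then $q\in\varphi(\{a_3,b,c\})=\varphi(\{a_3\})\vee\varphi(\{c\})$. We cannot have $q\in\varphi(\{c\})$, because $q<b<c$ would put $b$ into $\varphi(\{c\})\subseteq\{c,q\}$. We cannot have $q\in\varphi(\{a_3\})$, because then $q\in\varphi(\{a_3\})\cap\varphi(\{b\})=\varphi(\varnothing)\subseteq\varphi(\{c\})$. So $\varphi(\{a_3\})\vee\varphi(\{c\})=\{a_3\}\vee\{c\}=\{a_3,b,c\}$,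 which does not contain $q$: a contradiction.

This does not yet prove Theorem A. An arbitrary embedding $\mathbf{Co}(Q_0)\to\mathbf{Co}(P_0)$ need not fix the points of $Q_0$; it may send $\varnothing$ to a nonempty set and singletons to larger sets. What rescues the argument is that an embedding remembers which points are between which: each new point in the image of $\{b\}$ must be strictly between a new point for $a_i$ and a new point for $c$, *for all three $i$*. Since $P_0$ is small, counting then pins down the embedding.

## $\mathbf{Co}(Q_0)$ is a subdirectly irreducible image of a sublattice of $\mathbf{Co}(P_0)$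

**Step 1: $\mathbf{Co}(Q_0)$ is s.i.** By (2) we need an s.i. lattice; we show that every nonzero congruence $\theta$ identifies $\varnothing$ with $\{b\}$. If $\theta$ identifies two distinct sets, it identifies their meet and their join, so there are $X\subsetneq Y$ with $X\mathrel\theta Y$. Choose $x\in Y\setminus X$. Meeting with $\{x\}$ gives $\varnothing\mathrel\theta\{x\}$. If $x=b$, we are done. If $x=a_i$, joining with $\{c\}$ gives $\{c\}\mathrel\theta\{a_i\}\vee\{c\}=\{a_i,b,c\}$; if $x=c$, joining with $\{a_1\}$ gives $\{a_1\}\mathrel\theta\{a_1,b,c\}$. In both cases meeting with $\{b\}$ gives $\varnothing\mathrel\theta\{b\}$. So the congruence generated by the pair $(\varnothing,\{b\})$ is the least nonzero congruence.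

**Step 2: $\mathbf{Co}(Q_0)\in\mathbf{HS}(\mathbf{Co}(P_0))$.** We erase $q$ as we erased $2$ in the opening example. Let
$$L=\{X\in\mathbf{Co}(P_0):\ q\in X\Rightarrow b\in X\}.$$

*$L$ is a sublattice.* It is closed under intersection. Let $X,Y\in L$ and $q\in X\vee Y$. If $q\in X\cup Y$, then $b\in X\cup Y$. Otherwise, by (1), $x<q<y$ with $x,y\in X\cup Y$, so $x\in\{a_1,a_2\}$ and $y\in\{b,c\}$. Then $x<b\le y$, so $b\in X\vee Y$.

*The map $\rho:L\to\mathbf{Co}(Q_0)$, $X\mapsto X\cap Q_0$, is a homomorphism.* Meets are clear. For joins, $\rho(X)\vee\rho(Y)\subseteq(X\vee Y)\cap Q_0$, since the right side is convex in $Q_0$ and contains $\rho(X)\cup\rho(Y)$. Conversely let $z\in(X\vee Y)\cap Q_0$. If $z\in X\cup Y$, then $z\in\rho(X)\cup\rho(Y)$. Otherwise, up to interchanging $X$ and $Y$, $x<z<y$ with $x\in X$ and $y\in Y$. So $z$ is interior in $P_0$ and $z\ne q$; the only interior elements of $P_0$ are $q$ and $b$, so $z=b$, and then $y=c$. If $x=q$, then $b\in X$ because $X\in L$, contrary to $z\notin X$. So $x,y\in Q_0$, that is, $x\in\rho(X)$ and $y\in\rho(Y)$, and $z\in\rho(X)\vee\rho(Y)$.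

*$\rho$ is surjective.* For $Z\in\mathbf{Co}(Q_0)$ let $Z'=\operatorname{conv}_{P_0}(Z)$. Then $Z'\cap Q_0=Z$, because $Z$ is convex in $Q_0$. If $q\in Z'$, then $x<q<y$ with $x,y\in Z$, so $x\in\{a_1,a_2\}$ and $y\in\{b,c\}$; as $x<b\le y$ and $Z$ is convex in $Q_0$, $b\in Z$. So $Z'\in L$ and $\rho(Z')=Z$.

## Betweenness under an arbitrary embedding

We now isolate what any embedding must respect. Let $\varphi:\mathbf{Co}(Q)\to\mathbf{Co}(P)$ be an embedding, for any finite posets $Q$ and $P$. Put
$$N=\varphi(\varnothing),\qquad F_x=\varphi(\{x\})\setminus N\quad(x\in Q).$$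
Think of $N$ as noise present in every image, and of $F_x$ as the new points that represent $x$. Since $\varphi$ is injective and monotone, $F_x\neq\varnothing$. For $x\ne y$ we have $\varphi(\{x\})\cap\varphi(\{y\})=\varphi(\varnothing)=N$, so the sets $F_x$ are pairwise disjoint. For instance, in the gluing embedding above, $N=\varnothing$ and $F_b=\{q,b\}$.

**Lemma 1.** With this notation:

* (i) If $F_y\cap\varphi(X)\neq\varnothing$, then $y\in X$.
* (ii) If $y<x<z$ in $Q$ and $t\in F_x$, then there are $y'\in F_y$ and $z'\in F_z$ with $y'<t<z'$ or $z'<t<y'$.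

*Proof.* (i) If $y\notin X$, then $\varphi(\{y\})\cap\varphi(X)=\varphi(\varnothing)=N$, so $F_y$ misses $\varphi(X)$.

(ii) Since $x\in\{y\}\vee\{z\}$, we have $t\in\varphi(\{x\})\subseteq\varphi(\{y\})\vee\varphi(\{z\})$. By (i), $t$ is in neither $\varphi(\{y\})$ nor $\varphi(\{z\})$. So by (1), $t$ is strictly between some $y'\in\varphi(\{y\})$ and some $z'\in\varphi(\{z\})$. If $y'\in N$, then $y'\in\varphi(\{z\})$, and $t$ lies between two points of the convex set $\varphi(\{z\})$, so $t\in\varphi(\{z\})$, a contradiction. So $y'\in F_y$. Likewise, $z'\in N\subseteq\varphi(\{y\})$ would give $t\in\varphi(\{y\})$; so $z'\in F_z$. $\square$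

Note that (ii) does not say which of $y',z'$ is below: an embedding may turn the order upside down, as it must, since $\mathbf{Co}(P)=\mathbf{Co}(P^{\rm op})$.

## $\mathbf{Co}(Q_0)$ does not embed in $\mathbf{Co}(P_0)$

Suppose $\varphi:\mathbf{Co}(Q_0)\to\mathbf{Co}(P_0)$ is an embedding. To keep the two posets apart, write the points of the source $Q_0$ as $\bar a_1,\bar a_2,\bar a_3,\bar b,\bar c$, and keep $a_1,a_2,a_3,q,b,c$ for the points of the target $P_0$. Take any $t\in F_{\bar b}$. Since $\bar a_i<\bar b<\bar c$, Lemma 1(ii) gives, for $i=1,2,3$, points $y_i\in F_{\bar a_i}$ and $z_i\in F_{\bar c}$ on strictly opposite sides of $t$. By disjointness $y_1,y_2,y_3$ are distinct, and no $y_i$ equals any $z_j$. In particular $t$ is interior in $P_0$, so $t\in\{q,b\}$.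

**Step 3: $t\ne q$.** This is a count around $q$. Suppose $t=q$. Exactly two points, $a_1,a_2$, are below $q$, and exactly two, $b,c$, are above. So $y_1,y_2,y_3$ are not all on one side: some $y_i$ is below $q$ and some $y_j$ is above. Then $z_i$ is above and $z_j$ is below, so $z_i\ne z_j$. Now $y_1,y_2,y_3,z_i,z_j$ are five distinct points comparable with and different from $q$, but there are only four.

**Step 4: $F_{\bar b}=\{b\}$, all $y_i<b$, all $z_i=c$.** This fixes the picture around $b$. By Step 3, $t=b$; as $t\in F_{\bar b}$ was arbitrary, $F_{\bar b}=\{b\}$. The only point above $b$ is $c$. If some $y_i=c$, then for $j\neq i$ we have $y_j\ne c$, so $y_j<b$, so $z_j>b$ and $z_j=c=y_i$, which is impossible. Hence all $y_i<b$, all $z_i=c$, and $c\in F_{\bar c}$. So $y_1,y_2,y_3$ are three distinct points among the four points $a_1,a_2,a_3,q$ below $b$. Two cases remain, according to whether $q$ is one of them.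

**Step 5: some $y_j=q$ is impossible.** Here $q$ represents some $\bar a_j$, but it is caught between another $y_i$ and $b$. The other two $y$'s are distinct points of $\{a_1,a_2,a_3\}$, so at least one of them, say $y_i$ with $i\neq j$, is $a_1$ or $a_2$. Then $y_i<q<b$ with $y_i\in\varphi(\{\bar a_i\})$ and $b\in\varphi(\{\bar b\})$, so
$$q\in\varphi(\{\bar a_i\})\vee\varphi(\{\bar b\})=\varphi(\{\bar a_i\}\vee\{\bar b\})=\varphi(\{\bar a_i,\bar b\}).$$
As $q\in F_{\bar a_j}$, Lemma 1(i) gives $\bar a_j\in\{\bar a_i,\bar b\}$, a contradiction.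

**Step 6: no $y_j=q$ is impossible.** Here $q$ is forced into the noise $N$, which is too large then. We have $\{y_1,y_2,y_3\}=\{a_1,a_2,a_3\}$. Let $a_1,a_2$ be $y_i,y_j$ with $i\ne j$. From $y_i<q<b$ and $y_j<q<b$ we get, as in Step 5,
$$q\in\varphi(\{\bar a_i,\bar b\})\cap\varphi(\{\bar a_j,\bar b\})=\varphi(\{\bar b\})=\{b\}\cup N,$$
using $F_{\bar b}=\{b\}$. So $q\in N\subseteq\varphi(\{\bar c\})$. Also $c\in F_{\bar c}\subseteq\varphi(\{\bar c\})$. Since $q<b<c$ and $\varphi(\{\bar c\})$ is convex, $b\in\varphi(\{\bar c\})$. But $b\in F_{\bar b}$, so Lemma 1(i) gives $\bar b\in\{\bar c\}$, a contradiction.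

**Conclusion of the proof of Theorem A.** $\mathbf{Co}(Q_0)$ is s.i. (Step 1), lies in $\mathbf{HS}(\mathbf{Co}(P_0))$ (Step 2) and does not embed in $\mathbf{Co}(P_0)$ (Steps 3–6). Being s.i., it embeds in no power of $\mathbf{Co}(P_0)$. By (2), $\mathbf{SP}(\mathbf{Co}(P_0))$ is not a variety. $\blacksquare$

All three points $\bar a_i$ are needed: with only $\bar a_1,\bar a_2$ the source would be $\mathbf{Co}(\{a_1,a_2<b<c\})$, and this embeds in $\mathbf{Co}(P_0)$. Indeed the gluing rule embeds it in $\mathbf{Co}(\{a_1,a_2<q<b<c\})$, and $P_0\setminus\{a_3\}$ is a convex subset of $P_0$, so its convex sets form a sublattice of $\mathbf{Co}(P_0)$ by (1).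

## Images of sublattices live on subsets: Theorem B(4)

We turn to the positive results. In the opening example, the image of $L$ was $\mathbf{Co}$ of a *subset* of the chain. We now show that, up to embedding, this is always so. To keep the subset small we use a further notion.

**Definition.** A subset $T$ of a poset $Q$ is *closed* in $Q$ if $r\in T$ and $u<r<v$ in $Q$ imply $u,v\in T$. The poset $Q$ is *rooted* at $p\in Q$ if $p$ is interior in $Q$ and the only closed subset of $Q$ containing $p$ is $Q$.

An extremal $r\in T$ imposes no condition on $T$; an interior $r\in T$ forces every element comparable with $r$ into $T$. So $Q$ is rooted at $p$ when everything is reached from $p$ by moving from interior elements to elements comparable with them. The notion is self-dual. For example, $Q_0$ is rooted at $b$, since all its points are comparable with $b$. $P_0$ is rooted at $q$: from $q$ we reach $a_1,a_2,b,c$, and from the interior point $b$ we reach $a_3$. The poset $\{a<p<b,\ e<b\}$ with $e\parallel p$ and $e\parallel a$ is not rooted: its only interior point is $p$, and $\{a,p,b\}$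 is closed.

**Proposition 2.** Let $M\in\mathbf{HS}(\mathbf{Co}(P))$. Then $M$ embeds in $\mathbf{Co}(Q)$ for some $Q\subseteq P$. If $M$ is s.i. and $|M|>2$, then $Q$ can be chosen rooted.

*Proof.* Let $L$ be a sublattice of $\mathbf{Co}(P)$ and $\pi:L\to M$ a surjective homomorphism.

**Step 1: least preimages.** We choose one representative for each element of $M$. For $x\in M$ let $\alpha(x)$ be the least element of $\pi^{-1}(x)$; it is the meet of the finite set $\pi^{-1}(x)$. If $x\le y$, then $\pi(\alpha(x)\wedge\alpha(y))=x\wedge y=x$, so $\alpha(x)\subseteq\alpha(x)\wedge\alpha(y)\subseteq\alpha(y)$; thus $\alpha$ is monotone. Also $\pi(\alpha(x)\vee\alpha(y))=x\vee y$, so $\alpha(x\vee y)\subseteq\alpha(x)\vee\alpha(y)$, and monotonicity gives the other inclusion: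
$$\alpha(x\vee y)=\alpha(x)\vee\alpha(y).\tag{3}$$

**Step 2: the subset $Q_1$ and the map $\psi$.** We keep the points that can be seen from $M$. Let $1_L$ be the largest element of $L$, a subset of $P$. For $t\in1_L$ let $f(t)$ be the least member of $L$ containing $t$. For $X\in L$, $t\in X\iff f(t)\subseteq X$. Put
$$Q_1=\{t\in1_L: f(t)\in\alpha(M)\},\qquad g(t)=\pi(f(t))\ \ (t\in Q_1),\qquad \psi(x)=\{t\in Q_1: g(t)\le x\}.$$
In the opening example, $f(1)=\{1\}$, $f(2)=\{2,3\}$, $f(3)=\{3\}$, $f(4)=\{4\}$. The least preimage of $\{3\}$ is $\{3\}$, so $f(2)$ is not a least preimage, and $Q_1=\{1,3,4\}$.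

If $t\in Q_1$, say $f(t)=\alpha(x)$, then $g(t)=x$; so $f(t)=\alpha(g(t))$. Hence, for $t\in Q_1$ and $x\in M$,
$$g(t)\le x\iff\alpha(g(t))\subseteq\alpha(x)\iff f(t)\subseteq\alpha(x)\iff t\in\alpha(x),$$
where the first equivalence uses monotonicity of $\alpha$ in one direction and of $\pi$ in the other. Thus $\psi(x)=\alpha(x)\cap Q_1\in\mathbf{Co}(Q_1)$. By definition $\psi$ preserves meets, so it is monotone, and $\psi(x)\vee\psi(y)\subseteq\psi(x\vee y)$.

**Step 3: $\psi$ preserves joins.** Let $t\in\psi(x\vee y)$ lie in neither $\psi(x)$ nor $\psi(y)$. We must find points of $\psi(x)$ and $\psi(y)$ around $t$; minimality makes sure that they lie in $Q_1$. Choose $(x',y')$ minimal in $M\times M$ with $x'\le x$, $y'\le y$ and $g(t)\le x'\vee y'$; the pair $(x,y)$ qualifies, so a minimal one exists. By (3), $t\in\alpha(x'\vee y')=\alpha(x')\vee\alpha(y')$. As $t\in Q_1$ is not in $\psi(x)=\alpha(x)\cap Q_1$, we have $t\notin\alpha(x)\supseteq\alpha(x')$, and likewise $t\notin\alpha(y')$. By (1), $t$ is strictly between some $u\in\alpha(x')$ and some $w\in\alpha(y')$.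

Now $t\in f(u)\vee f(w)\in L$, so $f(t)\subseteq f(u)\vee f(w)$ and $g(t)\le\pi f(u)\vee\pi f(w)$. Since $f(u)\subseteq\alpha(x')$ and $f(w)\subseteq\alpha(y')$, we have $\pi f(u)\le x'$ and $\pi f(w)\le y'$. By minimality of $(x',y')$, $\pi f(u)=x'$ and $\pi f(w)=y'$. Then $\alpha(x')\subseteq f(u)\subseteq\alpha(x')$, so $f(u)=\alpha(x')$; hence $u\in Q_1$ and $g(u)=x'\le x$, so $u\in\psi(x)$. Likewise $w\in\psi(y)$. So $t\in\psi(x)\vee\psi(y)$.

**Step 4: $\psi$ is injective.** It suffices to show that $x\not\le y$ implies $\psi(x)\not\subseteq\psi(y)$. Let $x'$ be minimal among the elements of $M$ that are $\le x$ and $\not\le y$. Every $z<x'$ satisfies $z\le y$, hence $z\le x'\wedge y<x'$. We claim that some $t\in\alpha(x')$ has $f(t)=\alpha(x')$. Suppose not. For every $t\in\alpha(x')$ we then have $f(t)\subsetneq\alpha(x')$, so $\pi f(t)\le x'$, and $\pi f(t)\ne x'$ because $\alpha(x')$ is the least preimage of $x'$; so $\pi f(t)\le x'\wedge y$. If $\alpha(x')\ne\varnothing$, then $\alpha(x')=\bigvee_{t\in\alpha(x')}f(t)$, and applying $\pi$ gives $x'\le x'\wedge y$, a contradiction.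 If $\alpha(x')=\varnothing$, then $\alpha(x')$ is the least element of $L$, so $x'$ is the least element of $M$ and $x'\le y$, a contradiction. This proves the claim. For such a $t$ we have $t\in Q_1$ and $g(t)=x'$, so $t\in\psi(x)\setminus\psi(y)$.

So $\psi$ embeds $M$ in $\mathbf{Co}(Q_1)$, which is the first assertion.

**Step 5: the rooted version.** Let $M$ be s.i. with monolith $\mu$ and $|M|>2$. We cut $Q_1$ down to what one point can see. Choose $y<x$ with $(y,x)\in\mu$, and $p\in\psi(x)\setminus\psi(y)$. Let $Q$ be the smallest closed subset of $Q_1$ containing $p$; it exists, since intersections of closed subsets are closed. Consider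
$$\chi:M\to\mathbf{Co}(Q),\qquad\chi(z)=\psi(z)\cap Q.$$
It preserves meets. For joins, $\chi(z)\vee\chi(w)\subseteq\chi(z\vee w)$ by monotonicity. Conversely let $r\in\psi(z\vee w)\cap Q=(\psi(z)\vee\psi(w))\cap Q$. If $r\in\psi(z)\cup\psi(w)$, there is nothing to do. Otherwise $r$ is strictly between a point of $\psi(z)$ and a point of $\psi(w)$, and since $r\in Q$ and $Q$ is closed, both points are in $Q$. So $r\in\chi(z)\vee\chi(w)$, and $\chi$ is a homomorphism. Its kernel does not contain $(y,x)\in\mu$, because $p\in\chi(x)\setminus\chi(y)$. A nonzero congruence would contain $\mu$, so the kernel is zero and $\chi$ is injective.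

If $p$ were extremal in $Q_1$, then $Q=\{p\}$ and $|M|\le|\mathbf{Co}(Q)|=2$, contrary to assumption. So there are $u<p<v$ in $Q_1$; then $u,v\in Q$, and $p$ is interior in $Q$. Finally, let $T\subseteq Q$ contain $p$ and be closed in $Q$. If $r\in T$ and $u<r<v$ in $Q_1$, then $u,v\in Q$ because $Q$ is closed in $Q_1$, hence $u,v\in T$. So $T$ is closed in $Q_1$, and $T=Q$ by minimality of $Q$. Thus $Q$ is rooted at $p$. $\square$

**Proof of Theorem B(4).** Let $\mathcal P$ be as in the statement; the set of all subsets of $P$ is one instance. An s.i. member $M$ of $\mathbf{HS}\{\mathbf{Co}(Q):Q\in\mathcal P\}$ lies in $\mathbf{HS}(\mathbf{Co}(Q))$ for some $Q\in\mathcal P$. By Proposition 2, $M$ embeds in $\mathbf{Co}(Q')$ with $Q'\subseteq Q$, and $Q'$ is isomorphic to a member of $\mathcal P$. Now (2) applies. $\blacksquare$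

**Corollary 3.** If $\mathbf{Co}(Q)$ embeds in $\mathbf{Co}(P)$ for every rooted $Q\subseteq P$, then $\mathbf{SP}(\mathbf{Co}(P))$ is a variety.

*Proof.* If $P=\varnothing$, then $\mathbf{SP}(\mathbf{Co}(P))$ consists of the one-element lattices. Let $P\ne\varnothing$ and let $M$ be an s.i. member of $\mathbf{HS}(\mathbf{Co}(P))$. If $|M|=2$, then $M\cong\{\varnothing,P\}$ embeds in $\mathbf{Co}(P)$. If $|M|>2$, then $M$ embeds in $\mathbf{Co}(Q)$ for a rooted $Q\subseteq P$, hence in $\mathbf{Co}(P)$. Apply (2). $\square$

So the plan of putting erased points back was half right: only subsets matter, and only rooted ones. The remaining half, to embed $\mathbf{Co}(Q)$ in $\mathbf{Co}(P)$, is what fails for $Q_0\subseteq P_0$.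

## Posets of length at most two: Theorem B(2)

Let $P$ have length $\le2$ and let $Q\subseteq P$ be rooted at $p$. We embed $\mathbf{Co}(Q)$ in $\mathbf{Co}(P)$ and apply Corollary 3.

**Step 1: the shape of $Q$.** The point $p$ is interior in $Q$, hence in $P$, and chains in $P$ have at most three elements. If $x\in P$ and $x<p$, then $x$ is minimal in $P$, since $w<x<p<v$, with some $v>p$, would be a four-element chain. Dually, every point of $P$ above $p$ is maximal in $P$. Let $A$ and $B$ be the sets of points of $Q$ below and above $p$. The set $\{p\}\cup A\cup B$ is closed in $Q$, since points of $A\cup B$ are extremal. So $Q=\{p\}\cup A\cup B$, where $A$ consists of minimal and $B$ of maximal elements of $P$.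

**Step 2: the embedding.** Every interior point of $P$ other than $p$ is harmless noise: let $K$ be the set of these points, so $K\cap Q=\varnothing$, and put $\varphi(X)=X\cup K$ for $X\in\mathbf{Co}(Q)$. This is convex in $P$: if $x<z<y$ with $x,y\in X\cup K$, then $z$ is interior, so $z\in K$ or $z=p$. In the latter case $x$ is minimal and $y$ maximal in $P$ by Step 1, so neither is in $K$; hence $x,y\in X$, and $p\in X$ by convexity of $X$ in $Q$. Clearly $\varphi$ preserves meets, and it is injective because $\varphi(X)\cap Q=X$. For joins,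
$$(X\cup K)\vee(Y\cup K)=(X\vee_QY)\cup K,$$
where $\vee_Q$ is the join in $\mathbf{Co}(Q)$: "$\supseteq$" is clear, because everything strictly between points of $X$ and $Y$ is in the left side, and "$\subseteq$" holds because the right side is $\varphi(X\vee_QY)$, which is convex and contains both sets. $\blacksquare$

## Rules for putting points back

For Theorem B(1) we collect situations in which $\mathbf{Co}(Q)$ embeds in $\mathbf{Co}(P)$. Let $Q\subseteq P$. For $q\in P\setminus Q$ put
$$D_q=\{d\in Q:d<q\},\qquad U_q=\{u\in Q:u>q\}.$$
These are a down-set and an up-set of $Q$, and $d<u$ for all $d\in D_q$ and $u\in U_q$. For $P_0$ and $Q_0$, $D_q=\{a_1,a_2\}$ and $U_q=\{b,c\}$.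

**Lemma 4.** $\mathbf{Co}(Q)$ embeds in $\mathbf{Co}(P)$ in each of the following cases.

* (a) $Q$ is convex in $P$.
* (b) For each $q\in\operatorname{conv}_P(Q)\setminus Q$, $D_q$ has a greatest and $U_q$ a least element (for example, $Q$ is a chain).

In (c)–(e), $P=Q\cup\{q\}$ with $q\notin Q$, and $D=D_q$, $U=U_q$.

* (c) $|U|=1$ or $|D|=1$.
* (d) $D$ and $U$ are antichains.
* (e) There is $r\in Q$ with $\{x\in Q:x<r\}\subseteq D\subseteq\{x\in Q:x\le r\}$ and $\{x\in Q:x>r\}\subseteq U\subseteq\{x\in Q:x\ge r\}$.

*Proof.* (a) *No point needs to be put back.* A convex subset $X$ of $Q$ is convex in $P$: if $x<z<y$ with $x,y\in X$, then $z\in Q$ and so $z\in X$. By (1), a point of $P$ strictly between a point of $X$ and one of $Y$ lies in $Q$, so joins in $\mathbf{Co}(Q)$ and $\mathbf{Co}(P)$ agree. Meets clearly agree.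

(b) *The hull rule.* Let $\varphi(X)=\operatorname{conv}_P(X)$. Then $\varphi(X)\cap Q=X$, so $\varphi$ is injective. Since $X\cup Y\subseteq X\vee_QY\subseteq\operatorname{conv}_P(X\cup Y)$, we get $\varphi(X\vee_QY)=\operatorname{conv}_P(X\cup Y)=\varphi(X)\vee\varphi(Y)$. For meets, let $q\in\varphi(X)\cap\varphi(Y)$. If $q\in Q$, then $q\in X\cap Y$. If $q\notin Q$, there are $d\in X\cap D_q$ and $u\in X\cap U_q$. From $d\le\max D_q<\min U_q\le u$ we see that $\max D_q$ and $\min U_q$ are in $X$, and in the same way they are in $Y$. Since $\max D_q<q<\min U_q$, $q\in\varphi(X\cap Y)$. The other inclusion is clear. If $Q$ is a chain and $q\in\operatorname{conv}_P(Q)\setminus Q$, then $D_q$ and $U_q$ are nonempty finite chains, so the condition holds.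

*Common setup for (c)–(e).* Here $\varphi(X)$ is $X$ or $X\cup\{q\}$, so $\varphi(X)\cap Q=X$ and $\varphi$ is injective. The condition for $q\in\varphi(X)$ will be "a fixed point of $Q$ is in $X$" or "always"; in either case $\varphi$ preserves meets and is monotone. Once each $\varphi(X)$ is known to be convex in $P$, we have $\varphi(X)\vee\varphi(Y)\subseteq\varphi(X\vee_QY)$, and always $X\vee_QY\subseteq\varphi(X)\vee\varphi(Y)$. So we must check only two things: convexity, and that $q\in\varphi(X\vee_QY)$ implies $q\in\varphi(X)\vee\varphi(Y)$. For convexity let $x<z<y$ with $x,y\in\varphi(X)$. If $q\notin\{x,z,y\}$, then $z\in X$ because $X$ is convex in $Q$; so only the cases $z=q$, $x=q$, $y=q$ matter. In each case the other two points are in $Q$.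

(c) *Glue $q$ to its only upper neighbor.* Let $U=\{u\}$; the case $|D|=1$ is dual. As $U$ is an up-set of $Q$, $u$ is maximal in $Q$. Let $q\in\varphi(X)\iff u\in X$. If $z=q$, then $y=u\in X$, so $q\in\varphi(X)$. If $x=q$, then $z<y$ are both in $U$, impossible. If $y=q$, then $u\in X$, $x\in X$ and $x<z<q<u$, so $z\in X$. For joins, if $u\in X\vee_QY$, then $u\in X\cup Y$ because $u$ is extremal in $Q$; so $q\in\varphi(X)\cup\varphi(Y)$.

(d) *Always add $q$.* Let $\varphi(X)=X\cup\{q\}$. If $x=q$, then $z<y$ are both in the antichain $U$, impossible; if $y=q$, then $x<z$ are both in the antichain $D$, impossible; if $z=q$, then $q\in\varphi(X)$. Joins are clear.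

(e) *Glue $q$ to its twin $r$.* Let $q\in\varphi(X)\iff r\in X$. If $z=q$, then $x\in D$ and $y\in U$ are in $X$ and $x\le r\le y$, so $r\in X$ and $q\in\varphi(X)$. If $x=q$, then $r\in X$, and $z,y\in U$ give $r\le z<y\in X$, so $z\in X$. The case $y=q$ is dual. For joins, let $r\in X\vee_QY$. If $r\in X\cup Y$, then $q\in\varphi(X)\cup\varphi(Y)$. Otherwise $r$ is strictly between some $x\in X$ and some $y\in Y$; by the hypothesis the lower of these two is in $D$ and the upper one in $U$, so $q$ is strictly between the same two points. $\square$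

The gluing of $q$ to $b$ in $\{a_1,a_2<q<b<c\}$ is case (e) with $r=b$. For $P_0$, (e) with $r=b$ fails because $a_3<b$ is not in $D$.

In (c)–(e) only one point is put back. A rooted four-point subset of a six-point poset leaves two points outside, and for it we use a rule that handles any number of outside points. For each outside point $t$ it prescribes a set $g(t)$ of points of $Q$ that must be present before $t$ is admitted.

**Lemma 5.** Let $Q=\{a,p,b_1,b_2\}\subseteq P$ with $a<p<b_1,b_2$ and $b_1\parallel b_2$. Then $\mathbf{Co}(Q)$ embeds in $\mathbf{Co}(P)$.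

*Proof.* Write $(a,b_i)=\{t\in P:a<t<b_i\}$ and $[a,b_i]=(a,b_i)\cup\{a,b_i\}$.

**Step 1: the rule.** We sort the points between $a$ and the $b_i$. Put $T=(a,b_1)\cap(a,b_2)$, so $p\in T$, and
$$C_i=\{t\in(a,b_i)\setminus T:\ t'<t\text{ for some }t'\in T\},\qquad E_i=(a,b_i)\setminus(T\cup C_i).$$
The sets $\{a\},\{b_1\},\{b_2\},T,C_1,E_1,C_2,E_2$ partition $W=[a,b_1]\cup[a,b_2]$: a point in both $(a,b_1)$ and $(a,b_2)$ is in $T$, and $b_i\notin(a,b_j)$ since $b_1\parallel b_2$. Define $g$ on $W$ by
$$g(a)=\{a\},\quad g(b_i)=\{b_i\},\quad g=\{p\}\text{ on }T,\quad g=\{p,b_i\}\text{ on }C_i,\quad g=\{a,p,b_i\}\text{ on }E_i,$$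
and let $\varphi(X)=\{t\in W:g(t)\subseteq X\}$ for $X\in\mathbf{Co}(Q)$. Then $\varphi$ preserves meets. Since $g(x)=\{x\}$ for $x\in Q$, $\varphi(X)\cap Q=X$, and $\varphi$ is injective.

**Step 2: $\varphi(X)$ is convex in $P$.** Let $x<z<y$ with $x,y\in\varphi(X)$. Then $a\le x$ and $y\le b_k$ for some $k$, so $z\in(a,b_k)$; hence $z\in T$ or $z\in C_i\cup E_i$ for some $i$.

Suppose $z\in T$; we need $p\in X$. As $a\le x<z<b_1,b_2$, either $x\in T$ or $x=a$. If $x\in T$, then $p\in g(x)\subseteq X$. If $x=a$, then $a\in X$ and $y\ne a$, so $g(y)$ contains $p$ or is $\{b_k\}$ for some $k$. In the first case $p\in X$; in the second $a,b_k\in X$, and so $p\in X$.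

Suppose $z\in C_i\cup E_i$, and let $j\ne i$. As $z\notin T$, $z\not<b_j$, so $y\not\le b_j$. Hence $y\in C_i\cup E_i\cup\{b_i\}$, and $b_i\in g(y)\subseteq X$. As $a\le x<b_i$, $x\in\{a\}\cup T\cup C_i\cup E_i$. If $x=a$, then $a,b_i\in X$, so $p\in X$, and $g(z)\subseteq\{a,p,b_i\}\subseteq X$. If $x\in T\cup C_i$, then some point of $T$ is $\le x<z$, so $z\in C_i$; also $p\in g(x)\subseteq X$, and $g(z)=\{p,b_i\}\subseteq X$. If $x\in E_i$, then $g(z)\subseteq\{a,p,b_i\}=g(x)\subseteq X$.

**Step 3: $\varphi$ preserves joins.** By convexity and monotonicity $\varphi(X)\vee\varphi(Y)\subseteq\varphi(X\vee_QY)$. For the converse let $t\in\varphi(X\vee_QY)$ be in neither $\varphi(X)$ nor $\varphi(Y)$; we find points of $\varphi(X)$ and $\varphi(Y)$ on the two sides of $t$. Recall that $a,b_1,b_2$ are extremal in $Q$, so if one of them is in $X\vee_QY$ it is in $X\cup Y$.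

* If $t\in\{a,b_1,b_2\}$, then $t\in X\cup Y$, so $t\in\varphi(X)\cup\varphi(Y)$, a contradiction.
* If $t\in T$, then $p\in X\vee_QY$ but $p\notin X\cup Y$, so $a$ is in one of $X,Y$ and some $b_k$ is in the other. And $a<t<b_k$.
* If $t\in E_i$, then $a,b_i\in X\cup Y$. They are not both in the same set, since that set would contain $p$ and hence $g(t)$. So $a$ is in one set and $b_i$ in the other, and $a<t<b_i$.
* If $t\in C_i$, then $b_i\in X\cup Y$, say $b_i\in X$. Since $g(t)=\{p,b_i\}\not\subseteq X$, $p\notin X$; hence $a\notin X$, since $a,b_i\in X$ would give $p\in X$. If $p\in Y$, take $t'\in T$ with $t'<t$; then $t'<t<b_i$ with $t'\in\varphi(Y)$ and $b_i\in\varphi(X)$. If $p\notin Y$, then $p\in(X\vee_QY)\setminus(X\cup Y)$, so $a\in X\cup Y$; as $a\notin X$, $a\in Y$, and $a<t<b_i$.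

In the last three cases $t\in\varphi(X)\vee\varphi(Y)$. $\square$

## Posets with at most six points: Theorem B(1)

If $P\cong P_0$ or $P\cong P_0^{\rm op}$, then $\mathbf{SP}(\mathbf{Co}(P))$ is not a variety, by Theorem A and $\mathbf{Co}(P_0^{\rm op})=\mathbf{Co}(P_0)$. For the converse, let $|P|\le6$ and let $Q\subseteq P$ be rooted at $p$. We show that $\mathbf{Co}(Q)$ embeds in $\mathbf{Co}(P)$ unless $P\cong P_0$ or $P\cong P_0^{\rm op}$; Corollary 3 then finishes the proof. If $Q=P$ this is trivial, and if $Q$ is a chain it is Lemma 4(b). So let $Q\ne P$, and let $Q$ not be a chain. Choose $a<p<b$ in $Q$. If $|Q|=3$, $Q$ is a chain. So $|Q|\in\{4,5\}$, and if $|Q|=5$ then $|P|=6$.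

**Step 1: $|Q|=4$.** We show that $Q$ or its dual is the fork of Lemma 5. Let $Q=\{a,p,b,e\}$, and suppose $e\parallel p$. Then $a$ is not interior in $Q$: only $e$ could be below $a$, and $e<a<p$ contradicts $e\parallel p$. Dually $b$ is not interior. So $\{a,p,b\}$ is closed in $Q$ and contains $p$, contradicting rootedness. Hence $e$ is comparable with $p$. Passing to $P^{\rm op}$ and $Q^{\rm op}$ if necessary, which does not change the lattices, we may assume $e>p$. As $Q$ is not a chain, $e\parallel b$. Lemma 5 applies with $b_1=b$, $b_2=e$.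

**Step 2: setting up $|Q|=5$, $|P|=6$.** Let $P=Q\cup\{q\}$, $D=D_q$, $U=U_q$, and suppose that Lemma 4 does not give an embedding of $\mathbf{Co}(Q)$ in $\mathbf{Co}(P)$. By (a), $Q$ is not convex, so $D$ and $U$ are nonempty. By (b), $D$ has no greatest element or $U$ has no least element. Dualizing exchanges $D$ and $U$, and cases (a)–(e) taken together are self-dual; so we may assume that $D$ has no greatest element. By (c), $|D|,|U|\ge2$. As $D$ and $U$ are disjoint, $|D|+|U|\le5$. This leaves $(|D|,|U|)=(2,2),(3,2),(2,3)$.

**Step 3: $|D|=|U|=2$.** This is the case in which $P_0$ appears. $D=\{d_1,d_2\}$ has no greatest element, so it is an antichain. By (d), $U$ is not an antichain, so $U=\{u_1<u_2\}$. Let $r$ be the fifth element of $Q$. As $r\notin D\cup U$, $r\parallel q$. As $D$ is a down-set and $U$ an up-set of $Q$, $r\not<d_i$ and $r\not>u_j$.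

If $r\not<u_1$, then $\{x\in Q:x<u_1\}=\{d_1,d_2\}=D$ and $\{x\in Q:x\ge u_1\}=\{u_1,u_2\}=U$. So (e) applies with $u_1$ in the role of $r$, contrary to assumption. Hence $r<u_1<u_2$, and it remains to see how $r$ lies with respect to $d_1$ and $d_2$.

* If $r>d_1$ and $r>d_2$, then $\{x\in Q:x<r\}=D$ and $\{x\in Q:x>r\}=U$, so (e) applies with $r$, contrary to assumption.
* If $r$ is above exactly one of them, say $d_1<r$ and $d_2\parallel r$, we move $Q$ to another place in $P$. The point $d_1$ is minimal in $P$: a point of $Q$ below $d_1$ would be in $D$, and $d_2\parallel d_1$; and $q>d_1$. Hence $Q'=P\setminus\{d_1\}$ is convex in $P$. Now $Q$ is given by $d_1<r<u_1<u_2$ and $d_2<u_1$, and $Q'$ by $d_2<q<u_1<u_2$ and $r<u_1$, with no other relations than those implied. So $d_1,r,d_2,u_1,u_2\mapsto d_2,q,r,u_1,u_2$ is an isomorphism $Q\to Q'$, and $\mathbf{Co}(Q)\cong\mathbf{Co}(Q')$ embeds in $\mathbf{Co}(P)$ by (a).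
* If $r$ is above neither, then $P$ is given by $d_1,d_2<q<u_1<u_2$ and $r<u_1$, with no other relations than those implied. So $P\cong P_0$ via $d_1,d_2,r,q,u_1,u_2\mapsto a_1,a_2,a_3,q,b,c$.

**Step 4: $|D|=3$, $|U|=2$.** We show that this contradicts our assumptions. Now $Q=D\cup U$. If $U=\{u_1<u_2\}$, then $\{x\in Q:x<u_1\}=D$ and $\{x\in Q:x\ge u_1\}=U$, and (e) applies with $u_1$, a contradiction. So $U$ is an antichain, and as it is an up-set of $Q$ it consists of maximal elements of $Q$. By (d), $D$ is not an antichain. Let $e<d_1$ in $D$ and let $d_2$ be the third element of $D$. If $d_2$ were comparable with $d_1$, then $D$ would have a greatest element, namely the larger of $d_1,d_2$. So $d_1\parallel d_2$. Also $d_2\not<e$, as otherwise $d_2<d_1$. So $e<d_2$ or $e\parallel d_2$. In both cases $e$ is minimal in $Q$. The interior elements of $Q$ are $d_1$ and, if $e<d_2$, also $d_2$. In the latter case $d_1$ and $d_2$ play the same role, so we may take $p=d_1$. The set $\{e,d_1\}\cup U$ is closed in $Q$: its only interior element is $d_1$, and the elements comparable with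 $d_1$ are $e$ and those of $U$. It contains $p$ but not $d_2$, so $Q$ is not rooted at $p$, a contradiction.

**Step 5: $|D|=2$, $|U|=3$.** This is excluded in the same manner. Again $Q=D\cup U$. $D$ has no greatest element, so it is an antichain, and being a down-set it consists of minimal elements of $Q$. If $U$ has a least element $u$, then $\{x\in Q:x<u\}=D$ and $\{x\in Q:x\ge u\}=U$, and (e) applies with $u$, a contradiction. So $U$ has no least element, and by (d) it is not an antichain. Let $u_2<u_3$ in $U$ and let $u_1$ be the third element. If $u_1$ were comparable with $u_2$, the smaller of the two would be least in $U$; so $u_1\parallel u_2$. Also $u_1\not>u_3$, as otherwise $u_1>u_2$. So $u_1<u_3$ or $u_1\parallel u_3$, and $u_3$ is maximal in $Q$. The interior elements of $Q$ are $u_2$ and, if $u_1<u_3$, also $u_1$. In the latter case $u_1$ and $u_2$ play the same role, so we may take $p=u_2$. The set $D\cup\{u_2,u_3\}$ is closed in $Q$: its only interior element is $u_2$, whose comparable elements are $u_3$ and those of $D$. It contains $p$ but not $u_1$, so $Q$ is not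 rooted at $p$, a contradiction.

So the only exceptions are $P\cong P_0$ and, through the duality used in Step 2, $P\cong P_0^{\rm op}$. Since these have six elements, $\mathbf{SP}(\mathbf{Co}(P))$ is a variety whenever $|P|\le5$. $\blacksquare$

## Larger and longer counterexamples: Theorem B(3)

We attach to $P_0$ a poset $R$ that cannot help to embed $\mathbf{Co}(Q_0)$.

**Step 1: disjoint unions.** Let $P_0\sqcup R$ be the disjoint union with no comparabilities between the parts. A set is convex in it exactly when its two parts are convex, so $\mathbf{Co}(P_0\sqcup R)\cong\mathbf{Co}(P_0)\times\mathbf{Co}(R)$. If $L$ is a sublattice of $\mathbf{Co}(P_0)$ with $\mathbf{Co}(Q_0)$ as a homomorphic image, then $L\times\mathbf{Co}(R)$ maps onto $L$ and then onto $\mathbf{Co}(Q_0)$. So $\mathbf{Co}(Q_0)\in\mathbf{HS}(\mathbf{Co}(P_0\sqcup R))$. If the s.i. lattice $\mathbf{Co}(Q_0)$ embedded in $\mathbf{Co}(P_0\sqcup R)$, it would embed in $\mathbf{Co}(P_0)$, which Theorem A excludes, or in $\mathbf{Co}(R)$. Hence, by (2), $\mathbf{SP}(\mathbf{Co}(P_0\sqcup R))$ is not a variety whenever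 $\mathbf{Co}(Q_0)$ does not embed in $\mathbf{Co}(R)$.

**Step 2: every size $n\ge6$.** Let $R$ be an antichain with $n-6$ elements. Then $\mathbf{Co}(R)$ is the power set of $R$, a distributive lattice. $\mathbf{Co}(Q_0)$ is not distributive, since $\{b\}\wedge(\{a_1\}\vee\{c\})=\{b\}$ but $(\{b\}\wedge\{a_1\})\vee(\{b\}\wedge\{c\})=\varnothing$. So it does not embed in $\mathbf{Co}(R)$, and $P_0\sqcup R$ has $n$ elements.

**Step 3: every length $\ell\ge3$.** Let $R$ be a chain with $\ell+1\ge4$ elements. As $P_0$ has length $3$ (its longest chains are $a_1<q<b<c$ and $a_2<q<b<c$), $P_0\sqcup R$ has length $\ell$. Suppose $\varphi:\mathbf{Co}(Q_0)\to\mathbf{Co}(R)$ is an embedding, with $N$ and $F_x$ as before. Take $t\in F_b$ and, by Lemma 1(ii), points $y_i\in F_{a_i}$ for $i=1,2,3$, each different from $t$. They are distinct, and two of them lie on the same side of $t$ in the chain $R$. Call these two $y_i$ and $y_j$, with $y_j$ the one nearer to $t$, so that $y_j$ is strictly between $y_i$ and $t$. Then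
$$y_j\in\varphi(\{a_i\})\vee\varphi(\{b\})=\varphi(\{a_i\}\vee\{b\})=\varphi(\{a_i,b\}),$$
and Lemma 1(i) gives $a_j\in\{a_i,b\}$, a contradiction. So $\mathbf{Co}(Q_0)$ does not embed in $\mathbf{Co}(R)$, and Step 1 applies. $\blacksquare$
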